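# Contracting $m\gamma$ and contracting $\gamma$ below the same length

## 1. A disc with a short rim and a wide neck

Take numbers $\eta,d_0>0$ and put $\rho_0=2d_0+\tfrac12$. Let $M$ be the disc with polar coordinates $(\rho,\theta)$, $0\le\rho\le\rho_0$, and metric $d\rho^2+\varphi(\rho)^2d\theta^2$, where $\varphi$ is smooth, positive for $\rho>0$, $\varphi(\rho)=\rho$ near $0$, $2\pi\varphi\equiv1$ on $[d_0,d_0+\tfrac12]$, and $2\pi\varphi(\rho_0)=\eta$. So the rim has length $\eta$. Further in there is a neck, a cylinder of circumference $1$ and height $\tfrac12$, and then a cap. Let $\gamma$ be the rim traversed once, and let $m\gamma$ be the rim traversed $m$ times.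

**Claim A.** *$m\gamma$ can be contracted to a point through curves of length at most $1+m\eta+4d_0$.* At the rim point $\theta=0$ insert a back-and-forth segment along the meridian and let it grow until it reaches the center. Then replace one lap by the following path: the meridian at angle $0$ down to the center, the meridian at angle $\theta$ back up, the rim arc $[\theta,2\pi]$. Let $\theta$ run from $0$ to $2\pi$, and retract the back-and-forth segment that is left. One lap is gone. Repeat this $m$ times. At each moment the curve consists of at most $m$ laps of rim and two meridians, so its length is at most $m\eta+2\rho_0=1+m\eta+4d_0$.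

**Claim B.** *Every contraction of $\gamma$ contains a curve of length at least $1$.* The rim is not null-homotopic in the annulus $\{\rho>d_0\}$, so the contraction must reach $\{\rho\le d_0\}$. At the first time it does, the curve lies in $\{\rho\ge d_0\}$, meets $\{\rho=d_0\}$, and still has winding number $\pm1$. If it stays in $\{d_0\le\rho\le d_0+\frac12\}$, its projection to the circle of length $1$ does not increase length and has degree $\pm1$, so its length is at least $1$. Otherwise it travels from $\rho=d_0$ to some $\rho>d_0+\frac12$ and back, and its length is at least $2\cdot\frac12=1$.

Take $\eta=\frac1{10}$, $d_0=\frac1{40}$, $m=3$. Then $3\gamma$ has length $0.3$ and contracts through curves of length at most $1.4$. One might hope that $\gamma$, a third of that curve, contracts through curves of a third of that length. Claim B rules this out. But Claim A with $m=1$ contracts $\gamma$ through curves of length at most $1.2$, which is still below $1.4$. Is this always so? If $m\gamma$ can be contracted through curves of length less than $L$, on any orientable surface and for any closed curve $\gamma$, can $\gamma$ be contracted through curves of length less than the same $L$? A contraction of $m\gamma$ need not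 consist of $m$-fold curves: in Claim A, as soon as the first lap starts to move, it differs from the others. So a contraction of $m\gamma$ does not visibly contain one of $\gamma$.

## 2. Length-bounded homotopy, and the theorems

Throughout, $M$ is a smooth oriented Riemannian surface with (possibly empty) smooth boundary, and we may assume it connected. A closed curve is a continuous rectifiable map $S^1\to M$, and a homotopy is a continuous map $S^1\times[0,1]\to M$. We write $\ell$ for length and $d$ for the distance of $M$.

**Definition.** For $0<L\le\infty$ let $\Lambda_L(M)$ be the set of closed curves of length $<L$; for $L=\infty$ we take all continuous closed curves. Write $\alpha\sim_L\beta$ if $\alpha$ and $\beta$ are homotopic through curves in $\Lambda_L(M)$. A curve is *$L$-contractible* if it is $\sim_L$ a constant.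

All constants are $\sim_L$ each other, since $M$ is connected. In the disc of Section 1 with $\eta=\frac1{10}$, $d_0=\frac1{40}$, the rim is $1.3$-contractible by Claim A and not $1$-contractible by Claim B, although the disc is simply connected and the rim itself is short.

**Definition.** Two closed curves of finite length *differ by a monotone reparametrization* if they have the same constant-speed parametrization up to rotation.

In that case, if both have length $<L$, they are $\sim_L$: they are $c\circ\sigma_0$ and $c\circ\sigma_1$ with $\sigma_0,\sigma_1:S^1\to S^1$ weakly monotone of degree one, and $c\circ((1-s)\sigma_0+s\sigma_1)$, computed with lifts to $\mathbb R$, has constant length.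

The question of Section 1 is a conjecture whose stated source is Gregory R. Chambers, Yevgeny Liokumovich, "Splitting a contraction of a simple curve traversed $m$ times", arXiv:1510.03445 (2015). Two results are quoted with it: the case $m=2$ (Chambers–Liokumovich, Theorem 1.2), and the case of simple $\gamma$ with any $m$. The proof below uses neither.

**Theorem 1 (the conjecture holds).** For every $M$ as above, $0<L<\infty$, closed curve $\gamma$ and $m\ge1$: if $m\gamma$ is $L$-contractible, then $\gamma$ is $L$-contractible.

**Theorem 2 (uniqueness of roots).** If $0<L<\infty$ and $m\gamma\sim_Lm\beta$, then $\gamma\sim_L\beta$.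

**Theorem 3 (complements).** (a) For every $m\ge1$ and $0<c<1$ there are a Riemannian disc, a simple closed curve $\gamma$ and $L>0$ such that $m\gamma$ is $L$-contractible but $\gamma$ is not $cL$-contractible. (b) On a non-orientable surface Theorem 1 holds whenever $m$ is odd or $\gamma$ is orientation-preserving. If $m$ is even and $\gamma$ is orientation-reversing, the conclusion is never true, while the hypothesis can hold.

**Proof of Theorem 3(a).** Choose $\eta,d_0>0$ with $1+m\eta+4d_0<1/c$, take the disc of Section 1, its rim $\gamma$, and $L$ with $1+m\eta+4d_0<L<1/c$. By Claim A, $m\gamma$ is $L$-contractible. Since $cL<1$, Claim B shows that $\gamma$ is not $cL$-contractible. $\square$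

Part (b) is deduced from Theorem 1 in Section 12. Theorem 1 is Theorem 2 with $\beta$ constant.

**Reduction to primes.** It suffices to prove Theorem 2 for $m=p$ prime. The case $m=1$ is trivial. If $m=pm'$, then $m\gamma=p(m'\gamma)$ and $m\beta=p(m'\beta)$, so the prime case gives $m'\gamma\sim_Lm'\beta$, and we induct. Note that $m'\gamma$ is not simple even when $\gamma$ is, so general curves are needed.

From now on $p$ is a fixed prime.

## 3. Generic curves, crossings and chords

**Definition.** A *generic curve* is a $C^\infty$ immersion $S^1\to\operatorname{int}M$ whose only multiple points are transverse double points, called *crossings*. For a crossing $c$ of a generic curve $\alpha$ name the preimages $t,t'$ so that $(\alpha'(t),\alpha'(t'))$ is a positive basis, and put $c^+=\alpha|_{[t,t']}$ and $c^-=\alpha|_{[t',t]}$, where the intervals are arcs of the oriented circle. Both are closed curves.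

A figure eight has one crossing, and $c^+,c^-$ are its two lobes. Which lobe is $c^+$ depends on the orientation of the surface: this is where orientability enters.

Draw each crossing as a chord of the disc bounded by $S^1$, joining its two preimages.

**Definition.** A set $S$ of crossings is *unlinked* if no two of its chords have interlaced endpoints on $S^1$. Its chords then cut the disc into $|S|+1$ regions. The circle arcs of a region, concatenated in cyclic order, form a closed curve, called a *loop of $S$*: where one arc ends and the next begins, the two circle points are the ends of a chord, so they have the same image. The tree $T(S)$ has the regions as vertices and the chords as edges; the edge $c$ is oriented from the $c^-$-side to the $c^+$-side.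

Two chords with endpoint order $c,c,d,d$ are unlinked, and with order $c,d,c,d$ they are linked. For $S=\{c\}$ the loops are $c^-$ and $c^+$, and $T(S)$ is one edge $c^-\to c^+$. In general the loops of $S$ together use each point of the circle once, so their total length is $\ell(\alpha)$. This simple remark is why length bounds survive cutting.

The following lemma allows us to work with generic curves and to watch what happens during a homotopy. Its proof uses only standard tools and stands in Section 11. Write $\det$ for the determinant in an oriented chart.

**Lemma 1.** Let $0<L\le\infty$.

(1) Every $\beta\in\Lambda_L(M)$ is $\sim_L$ a generic curve.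

(2) If $\alpha_0\sim_L\alpha_1$ are generic, they are joined by a $C^\infty$ homotopy $(\alpha_t)$ in $\operatorname{int}M$ with all $\ell(\alpha_t)<L$ such that $\alpha_t$ is generic except at finitely many times. Between these times the crossings and their preimages move continuously. At each exceptional time $t_0$ exactly one of the following events occurs, and every crossing not mentioned in it passes through $t_0$ continuously.

* (I) *Cusp.* On one side of $t_0$ there is a crossing whose preimages bound a short arc of $S^1$, the *kink*, which contains no other preimage of a crossing. As $t\to t_0$ the kink shrinks to a point. On the other side of $t_0$ this crossing does not exist.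
* (II) *Simple self-tangency.* On one side of $t_0$ there are two crossings $c,d$, each with one preimage near $\tau_1$ and one near $\tau_2$; they come together as $t\to t_0$, and on the other side they do not exist. The pair (velocity near $\tau_1$, velocity near $\tau_2$) has opposite orientations at $c$ and at $d$. The short arcs between the preimages of $c$ and $d$ contain no other preimages of crossings.
* (III) *Triple point.* Three branches, near $\tau_1,\tau_2,\tau_3$, pass through one point at $t_0$, and no other branch does. In a chart let $v_i=\partial_\theta\alpha$, $w_i=\partial_t\alpha$ at $(\tau_i,t_0)$ and $d_{ij}=\det(v_i,v_j)$. Then all $d_{ij}\ne0$ for $i\neq j$, and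
$$d_{23}\det(v_1,w_1)+d_{31}\det(v_2,w_2)+d_{12}\det(v_3,w_3)\ne0.\tag{1}$$

Condition (1) says that the triple point is passed with nonzero speed.

**Reduction to generic curves.** In Theorem 2 with $m=p$ we may assume that $\gamma$ and $\beta$ are generic, that $p\,\ell(\gamma),p\,\ell(\beta)<L$, and that $\gamma(0),\beta(0)$ are not crossings. Indeed $p\gamma\in\Lambda_L(M)$ gives $\ell(\gamma)<L/p$, and Lemma 1(1) with $L/p$ in place of $L$ gives a generic $\gamma'$ with $\gamma\sim_{L/p}\gamma'$. Then $\gamma\sim_L\gamma'$ and $p\gamma\sim_Lp\gamma'$. The same holds for $\beta$. A rotation moves the base points off the crossings.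

## 4. The curve $p\gamma$ made generic

The curve $p\gamma$ is far from generic. We push its laps apart by a small parameter $\varepsilon$ and list all crossings of the result.

Let $\gamma:\mathbb R/\mathbb Z\to\operatorname{int}M$ be generic with $\gamma(0)$ not a crossing, and $n$ its unit normal with $(\gamma',n)$ positive. Choose $\delta\in(0,1)$ such that $\gamma([-\delta,0])$ contains no crossing. Let $w:[0,\delta]\to[0,p]$ be smooth and nondecreasing, $0$ near $0$, $p$ near $\delta$, with $w'>0$ where $0<w<p$. Define $u:\mathbb R/p\mathbb Z\to\mathbb R$ by
$$u(\tau)=\tau\ \text{ on }[0,p-\delta],\qquad u(p-\theta)=w(\theta)-\theta\ \text{ for }\theta\in[0,\delta].$$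
This is smooth: near $\theta=\delta$ the second formula reads $u(p-\theta)=p-\theta$, and near $\theta=0$ it reads $u(p-\theta)=-\theta$. So $u$ rises with slope $1$ during the $p$ laps and drops back by $p$ in the last stretch of the last lap. Put
$$\alpha_\varepsilon(\tau)=\exp_{\gamma(\tau)}\bigl(\varepsilon u(\tau)n(\tau)\bigr),\quad\tau\in\mathbb R/p\mathbb Z,\qquad\alpha_0=p\gamma.$$

**Step 1: where double points can lie.** For small $a$ the strip map $(\tau,v)\mapsto\exp_{\gamma(\tau)}(v\,n(\tau))$ on $\mathbb R/\mathbb Z\times(-a,a)$ is an orientation-preserving immersion. Moreover, for small $a$, two distinct points with the same image have first coordinates near $s$ and $t$ for some crossing $\gamma(s)=\gamma(t)$. For if distinct points $(\tau_i,v_i)$, $(\tau_i',v_i')$ have the same image and $v_i,v'_i\to0$, then along a subsequence $\tau_i\to\tau$, $\tau_i'\to\tau'$ with $\gamma(\tau)=\gamma(\tau')$, and $\tau\ne\tau'$ because the strip map is injective near $(\tau,0)$. So for small $\varepsilon>0$ a double point of $\alpha_\varepsilon$ either comes from two times congruent mod $1$ with the same value of $u$, or lies near a crossing of $\gamma$.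

**Step 2: the crossings $b_k$, $1\le k\le p-1$.** Consider times $\tau<\tau+k$ in $[0,p)$ with $u(\tau)=u(\tau+k)$. They are not both in $[0,p-\delta]$, where $u(\tau)=\tau$, and $\tau\in(p-\delta,p)$ is impossible because $\tau+k<p$ and $k\ge1>\delta$. So $\tau+k=p-\theta$ with $\theta\in(0,\delta)$, and $\tau=p-k-\theta\in[0,p-\delta]$. The condition $u(\tau)=u(\tau+k)$ becomes $w(\theta)=p-k$, which has a unique solution $\theta_k$, independent of $\varepsilon$. In strip coordinates the earlier branch has slope $\varepsilon$ and the later one slope $\varepsilon(1-w'(\theta_k))<\varepsilon$. So the crossing is transverse, and (earlier, later) is a negative pair. Hence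
$$b_k^-\text{ is the arc }[p-k-\theta_k,\;p-\theta_k]\text{ of duration }k,\qquad b_k^+\text{ is the complementary arc, of duration }p-k.$$

**Step 3: the crossings $x_{ij}$.** Let $x=\gamma(s)=\gamma(t)$ be a crossing of $\gamma$, $0<s<t<1$. Since $\gamma([-\delta,0])$ contains no crossing, $s,t<1-\delta$, so $u(\tau)=\tau$ near all the times $s+i$, $t+j$. The sheet of $\alpha_\varepsilon$ near time $s+i$ and the one near time $t+j$ are $C^1$-close to two transverse arcs. By the implicit function theorem they cross exactly once near $x$, transversely, with the same sign as $x$, and the preimages tend to $s+i$ and $t+j$ as $\varepsilon\to0$. Call this crossing $x_{ij}$, $i,j\in\mathbb Z/p$.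

**Step 4: genericity.** There are no triple points. Near $x$, the values of $u$ at congruent times near the $s+i$ are distinct, so the sheets near the times $s+i$ do not meet each other; likewise for $t+j$. At $b_k$, the values of $u$ at congruent times in $[0,p-\delta]$ are distinct, and there is only one further congruent time. The $b_k$ lie away from the crossings of $\gamma$. As $\alpha_\varepsilon\to p\gamma$ in $C^1$, it is an immersion, so it is generic for small $\varepsilon>0$. The chord endpoints depend continuously on $\varepsilon$, never collide for $\varepsilon>0$, and have limits as $\varepsilon\to0$. So the chord diagram is the same for all small $\varepsilon>0$.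

**Step 5: the set $S_0=\{b_1,\dots,b_{p-1}\}$.** This set is the reason for the construction: it cuts $\alpha_\varepsilon$ into $p$ copies of $\gamma$. Since $w(\theta_k)=p-k$, the number $\theta_k$ decreases in $k$; as $|\theta_k-\theta_{k'}|<1$, the arcs $[p-k-\theta_k,p-\theta_k]$ are strictly nested, increasing in $k$. So $S_0$ is unlinked and $T(S_0)$ is a path $\ell_1-\ell_2-\dots-\ell_p$, where $\ell_1$ is the innermost loop and $b_k$ separates $\ell_k$ from $\ell_{k+1}$. The edge $b_k$ is oriented $\ell_k\to\ell_{k+1}$, because $b_k^-$ is the inner arc. Each $\ell_k$ has duration $k-(k-1)=1$. For $1<k<p$ it consists of the arcs $[p-k-\theta_k,\,p-k+1-\theta_{k-1}]$ and $[p-\theta_{k-1},\,p-\theta_k]$, and where it jumps the two times are congruent mod $1$; the same is true for $k=1,p$. So as $\varepsilon\to0$ each $\ell_k$ tends to a rotation of $\gamma$, hence to a monotone reparametrization of it.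

**Step 6: shrinking $\varepsilon$.** Let $S$ be an unlinked set of crossings of $\alpha_\varepsilon$ and $\ell$ one of its loops. For $0<\varepsilon'\le\varepsilon$ the same set of chords gives a loop $\ell_{\varepsilon'}$ of $\alpha_{\varepsilon'}$. Letting $\varepsilon'\downarrow0$ we get a continuous family from $\ell$ to a closed curve $\ell_0$, a concatenation of forward arcs of $\gamma$, some of them possibly of duration zero. If $p\,\ell(\gamma)<L$, then for small $\varepsilon$ all curves $\alpha_{\varepsilon'}$, $0\le\varepsilon'\le\varepsilon$, have length $<L$, and $\ell_{\varepsilon'}$ is made of disjoint arcs of $\alpha_{\varepsilon'}$. Therefore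
$$\alpha_\varepsilon\sim_Lp\gamma\qquad\text{and}\qquad\ell\sim_L\ell_0\ \text{ for every loop }\ell\text{ of an unlinked set.}\tag{2}$$

For later use write, for a crossing $x=\gamma(s)=\gamma(t)$, $a=\gamma|_{[s,t]}$ and $b=\gamma|_{[t,s+1]}$. If $k\equiv j-i$ mod $p$ with $0\le k<p$, the arc of $\alpha_\varepsilon$ from near $s+i$ to near $t+j$ tends to $a(ba)^k$, and the complementary arc to $b(ab)^{p-1-k}$.

## 5. Two laps: following a crossing, then counting crossings

Let $p=2$ and let $2\gamma$ be $L$-contractible, $\gamma$ generic with $2\ell(\gamma)<L$. Then $\alpha_\varepsilon$ is $\sim_L$ a small embedded circle. Take a homotopy $(\alpha_t)$ from $\alpha_\varepsilon$ to the circle as in Lemma 1(2).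

**Following $b_1$.** The first thing to try is to start with the crossing $b_1$, whose two loops are both $\sim_L\gamma$, and to follow it. Its two loops move through curves of length $<L$, since together they make up $\alpha_t$. Triple points do not disturb a single crossing. If the crossing $c$ dies in a tangency together with $d$, then $c^\pm$ has the same limit as $d^\mp$, so we continue along $d$, backwards in time. Each piece of the history of a crossing between events has two ends, and tangencies join such ends in pairs, so the path never returns to itself and must stop. It cannot stop at the circle, which has no crossings. If it stops at a kink, one of the two loops shrinks to a point, and we have contracted $\gamma$ through curves of length $<L$.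

The remaining possibility is that the path comes back to a crossing of the initial curve other than $b_1$. If $\gamma$ is simple, there is none, and the argument is complete. If $\gamma$ has a crossing $x$, the path may stop at $x_{00}$, whose loops tend to $a$ and $bab$. All we learn then is that $\gamma\sim_La\sim_Lbab$, or the like. Here the argument stops working: it gives no reason why the path should end at a kink.

**Counting.** We do not need to know where the path ends, only to count. Suppose $\gamma$ is not $L$-contractible. Count mod $2$ the crossings $c$ of $\alpha_t$ with $c^+\sim_L\gamma$ and $c^-\sim_L\gamma$. At a cusp the kink crossing is not counted, because its kink is $L$-contractible. At a tangency, $c$ and $d$ are both counted or both not counted. At a triple point nothing changes. So the parity is constant, and it is $0$ at the circle. On the other hand, for $\alpha_\varepsilon$ the crossing $b_1$ is counted; $x_{00}$ and $x_{11}$ have loops with the same limits $a$, $bab$ up to rotation, so by (2) both or none are counted; and the same holds for $x_{01}$ and $x_{10}$ with $aba$ and $b$. So the parity is $1$, a contradiction. This proves Theorem 1 for $m=2$.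

Two features will have to be rebuilt for odd $p$: a count that survives the events, and a symmetry under the shift of all times by $1$ that cancels everything except $S_0$.

## 6. Weights from numberings of oriented trees

For $p=3$ we must cut twice, at two unlinked crossings, to get three loops. If we count sets $S=\{c,c'\}$ whose three loops are all $\sim_L\gamma$, then at a tangency the sets $\{c,c'\}$ and $\{d,c'\}$ appear together, and the count changes by $2$, which is not $0$ mod $3$. But $c$ and $d$ can be told apart: $c^+$ corresponds to $d^-$, so in the tree $T(S)$ the edge $c$ is replaced by the reversed edge $d$. A weight that changes sign when one edge is reversed would make the two sets cancel. On the path with three vertices this forces, up to a common factor, weight $+1$ for $\cdot\to\cdot\to\cdot$ and $-1$ for $\cdot\leftarrow\cdot\to\cdot$ and $\cdot\to\cdot\leftarrow\cdot$. Mod $3$ these are the numbers $1,2,2$, and these are exactly the numbers of ways to number the three vertices by $1,2,3$ so that numbers increase along the edges. This suggests the general weight.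

**Definition.** For an oriented forest $G$ on $p$ vertices let $e(G)$ be the number of bijections $\lambda:V(G)\to\{1,\dots,p\}$ that increase along every oriented edge.

For example the path $T(S_0)=\ell_1\to\dots\to\ell_p$ has $e(T(S_0))=1$.

**Lemma 2.** (E1) If $G$ has at least two components, then $e(G)\equiv0$ mod $p$. (E2) Reversing one edge of a tree $T$ on $p$ vertices multiplies $e(T)$ by $-1$ mod $p$.

*Proof.* (E1) Let $G_1$ be a component with $p_1$ vertices, $0<p_1<p$. A numbering of $G$ is a choice of the set of $p_1$ labels used on $G_1$ together with admissible orderings of $G_1$ and of the rest, independently. So $e(G)$ is a multiple of $\binom p{p_1}$, which is divisible by $p$. (E2) The bijections admissible for $T$ without the edge split into those increasing along the edge and those decreasing along it. So the sum of the two counts is $e(T-\text{edge})$, which is $\equiv0$ by (E1). $\square$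

**Definition.** Let $R$ be a commutative $\mathbb F_p$-algebra. A *class function* on $\Lambda_L(M)$ is a map $f:\Lambda_L(M)\to R$ that is constant on $\sim_L$-classes and $0$ on $L$-contractible curves. For generic $\alpha\in\Lambda_L(M)$ put
$$F_f(\alpha)=\sum_{S\text{ unlinked},\ |S|=p-1}e(T(S))\prod_{\ell\text{ loop of }S}f(\ell)\ \in R.\tag{3}$$

The indicator of a class of non-$L$-contractible curves is a class function. For $p=2$ both orientations of the single edge have $e=1$, so $F_f(\alpha)=\sum_cf(c^+)f(c^-)$, and with $f$ the indicator of the class of $\gamma$ this is the count of Section 5.

## 7. Invariance of the weighted count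

**Proposition 1.** If $\alpha\sim_L\alpha'$ are generic, then $F_f(\alpha)=F_f(\alpha')$. If $\alpha$ is $L$-contractible, $F_f(\alpha)=0$.

*Proof.* The second claim follows from the first: $\alpha$ is $\sim_L$ a small embedded circle, which has no crossings, while $|S|=p-1\ge1$. For the first, use a homotopy $(\alpha_t)$ as in Lemma 1(2). Loops of unlinked sets are made of disjoint subarcs of $\alpha_t$, so they have length $<L$, and between events they vary continuously; so does every term of (3) stay constant. At an event at time $t_0$, the terms of sets $S$ not discussed below are unchanged, because their crossings persist and their loops pass continuously through $t_0$.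

**Step 1: event (I).** This step shows that terms with the kink crossing vanish. If $S$ contains the kink crossing, then the kink is a loop of $S$, because no other crossing has a preimage on it. As $t\to t_0$ it shrinks to a constant through curves of length $<L$, so $f$ is $0$ on it.

**Step 2: event (II).** Here terms vanish or cancel in pairs. If $S\ni c,d$ is unlinked, the endpoint order is $c,d$ near $\tau_1$ and $d,c$ near $\tau_2$ (or with $c$ and $d$ exchanged), and the region between the two chords consists of the two tiny arcs, which contain no other chord endpoints. Its loop is the bigon, which shrinks to a constant as $t\to t_0$; the term is $0$. Now let $S'\not\ni c,d$, $|S'|=p-2$. Since the endpoints of $c$ and $d$ are neighbors, $S'\cup\{c\}$ is unlinked iff $S'\cup\{d\}$ is. Their loops have the same limits as $t\to t_0$, so corresponding loops are $\sim_L$. If $(\alpha'(\tau_1),\alpha'(\tau_2))$ is positive at $c$, then $c^+$ is the arc from $\tau_1$ to $\tau_2$, while $d^+$ is the arc from $\tau_2$ to $\tau_1$; so the two trees agree except that one edge is reversed. By (E2) the two terms add up to $0$ in $R$.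

**Step 3: event (III), order of the crossings.** The aim is to decide which pairs of the three crossings are unlinked before and after the event. Let $\tau_1,\tau_2,\tau_3$ be in cyclic order on $S^1$, $c_{12},c_{23},c_{31}$ the crossings of the respective branches, and $s_{ij}$ the sign of $d_{ij}=\det(v_i,v_j)$. Put the triple point at the origin of the chart and rescale by $|t-t_0|^{-1}$. As $t\to t_0^\pm$ the branch $i$ converges, in $C^1$ on bounded sets, to the line $\theta\mapsto v_i\theta\pm w_i$, that is, to $\{q:\det(v_i,q)=a_i\}$ with $a_i=\pm\det(v_i,w_i)$, directed by $v_i$. The crossing points depend smoothly on $t$ and are $0$ at $t_0$, so after rescaling they converge to the intersection points of the lines. Put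
$$\mathcal T=d_{23}a_1+d_{31}a_2+d_{12}a_3 .$$
By (1), $\mathcal T\ne0$ on both sides of $t_0$, and its sign changes.

Let $q_{ij}$ be the intersection of lines $i$ and $j$. Since $d_{23}v_1+d_{31}v_2+d_{12}v_3=0$, taking $\det(\,\cdot\,,q_{12})$ gives $d_{23}a_1+d_{31}a_2+d_{12}\det(v_3,q_{12})=0$, so
$$\det(v_3,q_{12})-a_3=-\mathcal T/d_{12}.$$
Write $q_{12}=q_{23}+\sigma v_2$. As $\det(v_3,q_{23})=a_3$, the left side is $\sigma\det(v_3,v_2)=-\sigma d_{23}$. So $\sigma=\mathcal T/(d_{12}d_{23})$. As $\sigma\neq0$, the order of the crossings near the triple point is that of the lines: on strand $2$, $c_{12}$ precedes $c_{23}$ iff $\mathcal Td_{12}d_{23}<0$. Since $\mathcal T$ is unchanged by cyclic permutation of the indices, the same holds after such a permutation.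

The chord $c_{12}$ has endpoints near $\tau_1,\tau_2$, and $c_{23}$ near $\tau_2,\tau_3$. They are unlinked iff the endpoint order is $c_{12},c_{12},c_{23},c_{23}$, that is, iff $c_{12}$ precedes $c_{23}$ on strand $2$. Hence for each of the three pairs $\{c_{12},c_{23}\}$, $\{c_{23},c_{31}\}$, $\{c_{31},c_{12}\}$:
$$\text{if }\mathcal T<0,\text{ unlinked iff its two signs are equal;}\quad\text{if }\mathcal T>0,\text{ unlinked iff they are different.}\tag{4}$$

**Step 4: event (III), sets with one or three of the crossings.** A set containing at most one of the $c_{ij}$ contributes the same before and after: its chords keep their linking, its loops pass continuously through $t_0$. If $S$ contains all three, they are pairwise unlinked, and the endpoint order on the strands is $c_{31},c_{12}$ on strand $1$, $c_{12},c_{23}$ on strand $2$, $c_{23},c_{31}$ on strand $3$. The three tiny arcs between them form a region of $S$ whose loop is the vanishing triangle, so the term is $0$.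

**Step 5: event (III), sets with exactly two of the crossings.** Now $S=S'\cup\{\text{two of the }c_{ij}\}$ with $|S'|=p-3$, which occurs only for $p\ge3$. For $S$ to be unlinked, $S'$ must be unlinked and $\tau_1,\tau_2,\tau_3$ must lie in one region $Q$ of $S'$. If this is so, $S$ is unlinked iff the pair is. Fix such an $S'$. At time $t_0$, cutting at $S'$ and at the triple point splits the loop of $Q$ into three loops $X,Y,Z$, which contain the circle points just after $\tau_1,\tau_2,\tau_3$ respectively. Together with the other regions of $S'$ this gives $p$ loops. For every choice of the pair, on either side of the event, the loops of $S$ converge to these $p$ loops through curves of length $<L$. So the product $\prod f$ is the same element of $R$ for all of them, and only the weights matter.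

The chords of $S'$ define an oriented forest $G$ on these $p$ vertices: it is $T(S')$ with the vertex $Q$ split into $X,Y,Z$. It has three components, containing $X,Y,Z$ respectively. When the pair $\{c_{12},c_{23}\}$ is unlinked, $c_{12}$ cuts off $X$ and $c_{23}$ cuts off $Y$ from the rest, so the tree is $G$ with added edges $Z-X$ (the chord $c_{12}$) and $Z-Y$ (the chord $c_{23}$). By cyclic symmetry, for $\{c_{23},c_{31}\}$ the added edges are $X-Y$ ($c_{23}$) and $X-Z$ ($c_{31}$), and for $\{c_{31},c_{12}\}$ they are $Y-Z$ ($c_{31}$) and $Y-X$ ($c_{12}$). If $s_{12}=+$, then $c_{12}^+$ is the arc from $\tau_1$ to $\tau_2$, which contains $X$. So the $c_{12}^+$-side contains $X$ iff $s_{12}=+$, the $c_{23}^+$-side contains $Y$ iff $s_{23}=+$, and the $c_{31}^+$-side contains $Z$ iff $s_{31}=+$. Let $x,y,z$ be the labels of $X,Y,Z$, and $N(\cdot)$ the number of bijections $\lambda$ admissible for $G$ that satisfy the stated condition.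

*All signs $+$.* By (4), for $\mathcal T<0$ all three pairs are unlinked, with total weight
$$N(z<x\text{ and }z<y)+N(x<y\text{ and }x<z)+N(y<z\text{ and }y<x)=e(G)\equiv0$$
by (E1), since exactly one of $x,y,z$ is the smallest. For $\mathcal T>0$ no pair is unlinked. If all signs are $-$, the same holds with all inequalities reversed.

*Signs not all equal.* After cyclic renaming, $s_{12}=s_{23}\ne s_{31}$. Let $s_{12}=+$. For $\mathcal T<0$ only $\{c_{12},c_{23}\}$ is unlinked, with weight $N(z<x,\ z<y)$. For $\mathcal T>0$ the other two pairs are: $\{c_{23},c_{31}\}$ has the edges $X\to Y$ and $Z\to X$, weight $N(z<x<y)$; and $\{c_{31},c_{12}\}$ has the edges $Z\to Y$ and $Y\to X$, weight $N(z<y<x)$. The sum is again $N(z<x,\ z<y)$. If $s_{12}=-$, reverse all inequalities.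

So the total is unchanged mod $p$. $\square$

For $p=3$ the forest $G$ has no edges. In the first case three sets of weight $2$ are exchanged for none, in the second one set of weight $2$ for two sets of weight $1$. With the signs $\pm1$ of Section 6 as integer weights the first exchange would change the count by $3$: working mod $p$ is essential to this count.

For simple $\gamma$ and prime $m=p$ Theorem 1 is now proved. In that case $b_1,\dots,b_{p-1}$ are the only crossings of $\alpha_\varepsilon$, so $F_f(\alpha_\varepsilon)=f(\gamma)^p$ by Step 5 of Section 4 and (2); if $\gamma$ were not $L$-contractible, the indicator of its class would give $F_f(\alpha_\varepsilon)=1$, against Proposition 1. For general $\gamma$ there remains the second feature from Section 5.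

## 8. The shift fails for two cuts but works for one

For $p=2$ the crossings other than $b_1$ cancelled because the shift $x_{ij}\mapsto x_{i+1,j+1}$ preserves loops. For $p\ge3$ we would like to let the shift act on sets $S$. But it does not preserve unlinkedness.

Take $p=3$ and a crossing $x$ of $\gamma$ with $(\gamma'(s),\gamma'(t))$ positive. The sheet of $\alpha_\varepsilon$ at time $s+i$ is displaced to the left of $\gamma$ by about $\varepsilon(s+i)$, so a larger $i$ lies further left. A sheet near a time $t+j$ crosses the branch of $\gamma$ at $s$ from right to left, so it meets the sheets $s+i$ in the order $i=0,1,2$. Look at the set $\{x_{00},x_{10}\}$. The endpoints on the circle come in the order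
$$x_{00}\ (\text{near }s),\qquad x_{00},\,x_{10}\ (\text{near }t),\qquad x_{10}\ (\text{near }s+1),$$
so it is unlinked. Its first shift $\{x_{11},x_{21}\}$ is unlinked in the same way. But its second shift is $\{x_{22},x_{02}\}$, with endpoints
$$x_{02}\ (\text{near }s),\qquad x_{22}\ (\text{near }s+2),\qquad x_{02},\,x_{22}\ (\text{near }t+2),$$
and this pair is linked. So this orbit contributes two sets, not three, and cancellation orbit by orbit is lost.

The shift does work when we cut only once. So we should express $F_f$ through operations that cut once at a time. Take the values $f(C)$ of $f$ on the classes $C$ as independent variables. Then $F_f$ is a polynomial, and we shall see that its partial derivatives are iterated one-cut operations. The outermost cut is made on $\alpha_\varepsilon$ itself, and there the shift gives $0$. A polynomial over $\mathbb F_p$ of degree $p$ whose derivatives vanish contains only $p$-th powers of variables, and these can be computed by hand.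

In the rest of this section $N$ is a connected oriented surface without boundary and $L=\infty$; a class function is then a function of the free homotopy class that vanishes on the trivial class.

**Definition.** For class functions $g,h$ on $\Lambda_\infty(N)$ and generic $\beta$ put
$$[g,h](\beta)=\sum_c\bigl(g(c^-)h(c^+)-g(c^+)h(c^-)\bigr),$$
the sum running over the crossings $c$ of $\beta$.

For a figure eight with lobes $c^+$ and $c^-$ the sum has one summand. It is $0$ if one lobe is contractible.

**Lemma 3.** $[g,h]$ is homotopy invariant and vanishes on contractible curves. So it defines a class function.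

*Proof.* Apply Lemma 1(2) with $L=\infty$. At a cusp the summand of the kink crossing contains in each product a factor $g$ or $h$ of a contractible loop or a value on the kink: in both products the kink enters, either through $g$ or through $h$, so the summand is $0$. At a tangency $c^\pm$ is homotopic to $d^\mp$, so the summands of $c$ and $d$ cancel. At a triple point nothing changes. A small embedded circle has no crossings, so $[g,h]$ vanishes on contractible curves. By Lemma 1(1) every closed curve is homotopic to a generic one. $\square$

Write $\operatorname{ad}_gh=[g,h]$; by Lemma 3 it can be iterated.

**Lemma 4 (derivative formula).** For class functions $f,g$ on $\Lambda_\infty(N)$ and generic $\alpha$,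
$$\sum_{S\text{ unlinked},\ |S|=p-1}e(T(S))\sum_{r\in V(T(S))}f(\ell_r)\prod_{v\ne r}g(\ell_v)=(-1)^{p-1}\bigl(\operatorname{ad}_g^{\,p-1}f\bigr)(\alpha),$$
where $\ell_v$ is the loop of the region $v$.

*Proof.* For an oriented tree $T$ with root $r$ let $o(T,r)$ be the number of orderings $v_1,v_2,\dots$ of $V(T)\setminus\{r\}$ such that each $v_i$ is a leaf of $T\setminus\{v_1,\dots,v_{i-1}\}$. Let $\mathrm{aw}(T,r)$ be the number of edges oriented away from $r$.

**Step 1: unfolding the iterated bracket.** We show by induction on $k\ge0$ that for generic $\beta$
$$(\operatorname{ad}_g^kf)(\beta)=\sum_{S\text{ unlinked},\ |S|=k}\ \sum_r(-1)^{\mathrm{aw}(T(S),r)}\,o(T(S),r)\,f(\ell_r)\prod_{v\ne r}g(\ell_v).\tag{5}$$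
For $k=0$ both sides are $f(\beta)$. For the step,
$$(\operatorname{ad}_g^{k+1}f)(\beta)=\sum_c\bigl(g(c^-)(\operatorname{ad}_g^kf)(c^+)-g(c^+)(\operatorname{ad}_g^kf)(c^-)\bigr).$$
This is a sum over a crossing $c$ and a choice of a removed side $B\in\{c^+,c^-\}$, with retained side $A$, of $\pm g(B)(\operatorname{ad}_g^kf)(A)$. The sign is $+$ if $B=c^-$, when the edge $c$ points from $B$ to $A$, and $-$ if $B=c^+$, when it points from $A$ to $B$.

The closed curve $A$ has a corner at $c$ and no other branch passes there. Rounding the corner in a small disc gives a generic curve, homotopic to $A$, whose crossings are exactly the crossings of $\beta$ with both preimages in the open arc $A$, with the same $\pm$-structure; its parameter circle is that of $\beta$ with the arc $B$ collapsed. Apply (5) to it. An unlinked set $S'$ of its crossings, $|S'|=k$, gives the unlinked set $S=S'\cup\{c\}$ of $\beta$. No chord of $S'$ ends on $B$, so $T(S)$ is $T(S')$ with the leaf $B$ attached by the edge $c$, and loops correspond up to homotopy. An ordering for $(T(S'),r)$, preceded by $v_1=B$, is an ordering for $(T(S),r)$. Conversely, $(S,r)$ with an ordering $v_1,v_2,\dots$ determines $c$ (the edge at the leaf $v_1$), $B$ (the region $v_1$,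 which has a single arc), $S'=S\setminus\{c\}$, $r$, and the ordering $v_2,v_3,\dots$. Since $r$ lies in $A$, the edge $c$ points away from $r$ iff it points from $A$ to $B$, so the signs match. This proves (5).

**Step 2: comparing the weights.** Let $k=p-1$ and let $T=T(S)$ have $p$ vertices. Let $T^r$ be $T$ with all edges oriented away from $r$. It arises from $T$ by reversing $p-1-\mathrm{aw}(T,r)$ edges, so by (E2)
$$e(T)\equiv(-1)^{p-1-\mathrm{aw}(T,r)}e(T^r)\pmod p.$$
Moreover $e(T^r)=o(T,r)$. Given a numbering of $T^r$ increasing along the edges, the root has label $1$; remove the vertices with labels $p,p-1,\dots,2$ in this order. At each stage the vertex with the largest remaining label has no outgoing edge, so only the edge from its parent is left, and it is a leaf. Conversely, given a removal ordering, let $v_i$ have label $p+1-i$ and $r$ label $1$. When $v_i$ is removed, the remaining tree contains $v_i$ and $r$, so the one remaining neighbor of $v_i$ is its parent. Hence children are removed before their parents, and labels increase away from $r$.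

Thus $(-1)^{\mathrm{aw}(T,r)}o(T,r)\equiv(-1)^{p-1}e(T)$, and inserting this in (5) gives the lemma. $\square$

## 9. Evaluating $F$ on $\alpha_\varepsilon$

Let $\gamma$ and $\alpha_\varepsilon$ be as in Section 4. Let $\Gamma=\gamma(S^1)$, a graph whose vertices are the crossings (one arbitrary vertex if there are none), with edges oriented by $\gamma$. Let $E$ be its set of edges; $\gamma$ traverses each edge exactly once. Let $N\subset\operatorname{int}M$ be a connected open neighborhood of $\Gamma$ that deformation retracts to $\Gamma$: a small disc at each vertex and a thin strip along each edge. For small $\varepsilon$ the curves $\alpha_{\varepsilon'}$, $0\le\varepsilon'\le\varepsilon$, lie in $N$.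

Recall from topology that nontrivial free homotopy classes in a graph correspond to cyclically reduced closed edge paths up to rotation. Call an edge path *positive* if it follows the orientation of every edge it uses. For a figure eight $\gamma=ab$ the graph $\Gamma$ has one vertex and the edges $a,b$; the paths $a(ba)^k$ are positive, $ab^{-1}$ is not.

**Lemma 5 (limits of loops).** Let $\varepsilon>0$ be small, and let $\ell$ be a loop of an unlinked set of crossings of $\alpha_\varepsilon$. Up to monotone reparametrization, its limit $\ell_0$ is a nonconstant closed positive edge path in $\Gamma$. The loop $\ell$ is not contractible in $N$, and for two such loops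
$$\ell,\ell'\text{ are freely homotopic in }N\iff\ell_0,\ell_0'\text{ are equal up to monotone reparametrization.}\tag{6}$$

*Proof.* **Step 1: $\ell_0$ runs forward along edges.** It is a concatenation of forward arcs of $\gamma$. At the limit of some $x_{ij}$ it may pass from one branch at the vertex $x$ to the other. At a $b_k$ it continues forward along the same edge.

**Step 2: $\ell_0$ is not constant.** Suppose it is. Then for small $\varepsilon'>0$ the loop $\ell_{\varepsilon'}$ lies in a small disc. It consists of arcs of positive duration, whose velocities are close to $\gamma'(s)$ or $\gamma'(t)$ for one crossing $x=\gamma(s)=\gamma(t)$, or to a single $\gamma'(\tau)$. As $\gamma'(s),\gamma'(t)$ are independent, there is a linear form in the chart that is positive on these vectors. It would increase strictly along a closed curve, which is impossible.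

**Step 3: conclusion.** So $\ell_0$ is a nonconstant closed positive edge path. A positive path never backtracks, so it is cyclically reduced. Since $\ell$ is homotopic to $\ell_0$ in $N$ and $N$ retracts to $\Gamma$, the loop $\ell$ is nontrivial in $N$. Two loops are freely homotopic in $N$ iff the edge paths agree up to rotation, which is (6). $\square$

**Lemma 6.** For small $\varepsilon>0$ and all class functions $g,h$ on $\Lambda_\infty(N)$: $[g,h](\alpha_\varepsilon)=0$.

*Proof.* Here the shift does its work. By Step 2 of Section 4, $b_k^-$ is homotopic to $k\gamma$ and $b_k^+$ to $(p-k)\gamma$, so $b_k$ contributes $g(k\gamma)h((p-k)\gamma)-g((p-k)\gamma)h(k\gamma)$. Summing over $k=1,\dots,p-1$ and replacing $k$ by $p-k$ in the second sum gives $0$. For a crossing $x$ of $\gamma$ and $k\equiv j-i$, $0\le k<p$, the two arcs at $x_{ij}$ are homotopic in $N$ to $a(ba)^k$ and $b(ab)^{p-1-k}$, and the sign of $x_{ij}$, which decides which of them is $x_{ij}^+$, is that of $x$. So the contribution of $x_{ij}$ depends only on $x$ and $k$, and each $k$ occurs for exactly $p$ pairs $(i,j)$. In an $\mathbb F_p$-algebra the sum is $0$. $\square$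

**Proposition 2.** Let $R=\mathbb F_p[y_C]$, with $C$ running over the nontrivial free homotopy classes in $N$, and let $f(\beta)=y_{[\beta]}$, with $f=0$ on contractible curves. Then, in $N$ with $L=\infty$ and for small $\varepsilon>0$, $F_f(\alpha_\varepsilon)=y_{[\gamma]}^{\,p}$.

*Proof.* **Step 1: only $p$-th powers of variables occur.** $F_f(\alpha_\varepsilon)$ is a homogeneous polynomial of degree $p$. Let $1_C$ be the indicator of $C$, a class function. By the product rule and Lemma 4 (with $1_C$, $f$ in the roles of $f$, $g$),
$$\frac{\partial F_f(\alpha_\varepsilon)}{\partial y_C}=\sum_Se(T(S))\sum_r1_C(\ell_r)\prod_{v\ne r}f(\ell_v)=(-1)^{p-1}\bigl[f,\operatorname{ad}_f^{\,p-2}1_C\bigr](\alpha_\varepsilon)=0.$$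
The last equality is Lemma 6, since $\operatorname{ad}_f^{\,p-2}1_C$ is a class function by Lemma 3. A polynomial over $\mathbb F_p$ with all partial derivatives $0$ has only exponents divisible by $p$. As the degree is $p$,
$$F_f(\alpha_\varepsilon)=\sum_Ca_Cy_C^{\,p},$$
where $a_C$ is the sum mod $p$ of $e(T(S))$ over the unlinked $S$, $|S|=p-1$, all of whose loops lie in $C$.

**Step 2: such an $S$ contains no $x_{ij}$.** Let all loops of $S$ lie in $C$. Count how often the limit $\ell_0$ of a loop traverses each edge; this vector in $\mathbb Z^E$ is the class of $\ell_0$ in $H_1(\Gamma)\subset\mathbb Z^E$. Since the loops are freely homotopic in $N$, all $p$ vectors are equal to one $z$. Their sum is the vector of $p\gamma$, which is $p\mathbf 1$ with $\mathbf 1=\sum_{e\in E}e$. So $z=\mathbf 1$. Suppose $x_{ij}\in S$. The loops on one side of this chord together make up the arc from near $s+i$ to near $t+j$, so their vectors add up to $[a]+k\mathbf 1$, where $[a]$ is the vector of $a=\gamma|_{[s,t]}$. On the other hand, this sum is an integer multiple of $\mathbf 1$. But $[a]$ is a $0/1$-vector different from $0$ and $\mathbf 1$, since $a$ and $b$ each contain at least one edge and $\gamma$ traverses each edge once. This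 is a contradiction.

**Step 3: conclusion.** So $S\subset\{b_1,\dots,b_{p-1}\}$, that is, $S=S_0$. All loops of $S_0$ are homotopic to $\gamma$, and $e(T(S_0))=1$. Hence $a_{[\gamma]}=1$ and all other $a_C$ are $0$. $\square$

The next proposition carries this identity, which lives in $N$ without length bounds, over to $\Lambda_L(M)$.

**Proposition 3.** Let $0<L<\infty$ and let $\gamma$ be generic in $\operatorname{int}M$ with $p\,\ell(\gamma)<L$ and $\gamma(0)$ not a crossing. For small $\varepsilon>0$: $\alpha_\varepsilon\sim_Lp\gamma$, and $F_{\bar f}(\alpha_\varepsilon)=\bar f(\gamma)^p$ for every class function $\bar f$ on $\Lambda_L(M)$ with values in a commutative $\mathbb F_p$-algebra.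

*Proof.* The first claim and $\ell\sim_L\ell_0$ for every loop $\ell$ of an unlinked set are (2). If two such loops $\ell,\ell'$ are freely homotopic in $N$, then by (6) $\ell_0$ and $\ell'_0$ differ by a monotone reparametrization, so $\ell\sim_L\ell_0\sim_L\ell_0'\sim_L\ell'$ in $M$. Hence on the loops that occur in the sum (3) for $\alpha_\varepsilon$ we have $\bar f(\ell)=\phi([\ell]_N)$ for a well-defined function $\phi$ of classes in $N$; put $\phi=0$ on classes that do not occur. The sets $S$ and the numbers $e(T(S))$ are the same in $N$ and in $M$. So $F_{\bar f}(\alpha_\varepsilon)$ arises from the polynomial of Proposition 2 by substituting $y_C\mapsto\phi(C)$, and equals $\phi([\gamma])^p$. The loop $\ell_1$ of $S_0$ lies in $[\gamma]$ and is $\sim_L\gamma$, so $\phi([\gamma])=\bar f(\gamma)$. $\square$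

## 10. Proof of Theorems 1 and 2

Let $p$ be prime and $p\gamma\sim_Lp\beta$, where by Section 3 we may assume $\gamma,\beta$ generic with $p\,\ell(\gamma),p\,\ell(\beta)<L$ and $\gamma(0),\beta(0)$ not crossings. Let $R=\mathbb F_p[y_C]$, with $C$ running over the $\sim_L$-classes of curves in $\Lambda_L(M)$ that are not $L$-contractible. Let $\bar f(\beta')=y_C$ for $\beta'\in C$, and $\bar f=0$ on $L$-contractible curves. This is a class function. Let $\alpha_\varepsilon^\gamma$ and $\alpha_\varepsilon^\beta$ be the curves of Section 4 for $\gamma$ and $\beta$. Then
$$\alpha_\varepsilon^\gamma\sim_Lp\gamma\sim_Lp\beta\sim_L\alpha_\varepsilon^\beta,$$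
so Propositions 1 and 3 give
$$\bar f(\gamma)^p=F_{\bar f}(\alpha_\varepsilon^\gamma)=F_{\bar f}(\alpha_\varepsilon^\beta)=\bar f(\beta)^p\quad\text{in }R.$$
If both sides are $0$, then $\gamma$ and $\beta$ are both $L$-contractible, and $\gamma\sim_L\beta$. Otherwise both sides are the $p$-th power of the same variable, and again $\gamma\sim_L\beta$. With the reduction to primes this proves Theorem 2. Taking $\beta$ constant gives Theorem 1. $\square$

It remains to prove Lemma 1 and Theorem 3(b).

## 11. Smoothing below the length bound

The boundary of $M$ causes the only difficulty in Lemma 1: we need shortest paths near $\partial M$.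

**Lemma 7.** Let $K\subset M$ be compact. There is $r>0$ such that any $x,y\in K$ with $d(x,y)<r$ are joined by a unique shortest path $\sigma_{xy}:[0,1]\to M$, parametrized proportionally to arclength, and $\sigma_{xy}$ depends continuously on $(x,y)$ in the uniform topology.

*Proof.* By a Lebesgue-number argument it suffices to find for each $q\in M$ a neighborhood $U$ in which any two points are joined by a unique shortest path of $M$.

**Step 1: convexity of the energy.** Identify a neighborhood of $q$ with $D=\{z\in\mathbb R^2:|z|<1\}$ or $D=\{|z|<1,\ z_2\ge0\}$, with $q$ at $0$. In both cases $D$ is convex. Shrinking, assume $\Lambda^{-2}|v|^2\le g(v,v)\le\Lambda^2|v|^2$ and that $g$ has bounded first and second derivatives. For Lipschitz $c:[0,1]\to D$ put $E(c)=\int_0^1g_c(\dot c,\dot c)$. Let $c_0,c_1$ be Lipschitz paths in $D$ with the same endpoints, $v=c_1-c_0$, and $c_s=c_0+sv$, which lies in $D$ by convexity. Then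
$$\frac{d^2}{ds^2}E(c_s)=\int\bigl(2g(\dot v,\dot v)+4(\partial_vg)(\dot v,\dot c_s)+(\partial_v^2g)(\dot c_s,\dot c_s)\bigr)\ge\bigl(2\Lambda^{-2}-C\|\dot c_s\|_2-C\|\dot c_s\|_2^2\bigr)\|\dot v\|_2^2,$$
because $v$ vanishes at the ends, so $\|v\|_\infty\le\|\dot v\|_2$. Since $\|\dot c_s\|_2\le\max(\|\dot c_0\|_2,\|\dot c_1\|_2)$, there is $R>0$ such that, if $\|\dot c_0\|_2,\|\dot c_1\|_2\le R$ and $c_0\ne c_1$, then $s\mapsto E(c_s)$ is strictly convex.

**Step 2: existence and uniqueness.** Choose $\eta$ with $2\Lambda\eta\le R$ such that the closed ball of radius $3\eta$ about $q$ is a compact subset of $D$, and let $U$ be the open ball of radius $\eta$. For $x,y\in U$ we have $d(x,y)<2\eta$, paths of length $<2\eta$ from $x$ to $y$ stay in the $3\eta$-ball, and a shortest path exists by Arzelà–Ascoli. Parametrized proportionally to arclength, it satisfies $E=d(x,y)^2$ and $\|\dot c\|_2\le\Lambda d(x,y)\le R$. Any Lipschitz path in $D$ from $x$ to $y$ has $E\ge\ell^2\ge d(x,y)^2$. If there were two shortest paths $c_0\ne c_1$, strict convexity would give $E(c_{1/2})<d(x,y)^2$, a contradiction.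

**Step 3: continuity.** Let $(x_i,y_i)\to(x,y)$. The paths $\sigma_{x_iy_i}$ are $d(x_i,y_i)$-Lipschitz and eventually lie in a compact $3\eta$-ball, so any subsequence has a uniformly convergent subsequence. The limit joins $x$ to $y$ and is $d(x,y)$-Lipschitz. So its length is $d(x,y)$ and its speed is constant, and it is $\sigma_{xy}$. $\square$

*Proof of Lemma 1.* For $L=\infty$ ignore all statements on lengths.

**Step 1: polygons.** The aim is to replace a homotopy by one whose lengths are bounded away from $L$. Let $H$ be a homotopy through $\Lambda_L(M)$, $K$ its image, $r$ as in Lemma 7. For $n$ large let $P(t)$ consist of the shortest paths between consecutive points $H(k/n,t)$, $k\in\mathbb Z/n$, the $k$-th edge being parametrized on $[\frac kn,\frac{k+1}n]$ proportionally to arclength. By Lemma 7 this is a homotopy, and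
$$\ell(P(t))=\sum_kd\bigl(H(\tfrac kn,t),H(\tfrac{k+1}n,t)\bigr)\le\ell(H(t))<L.$$
The sum is continuous in $t$, so $\max_t\ell(P(t))<L$. Moreover $H(t)\sim_LP(t)$: for $s\in[0,1]$ replace each $H(t)|_{[k/n,(k+s)/n]}$ by the shortest path with the same endpoints. By Lemma 7 this is continuous in $s$, and lengths stay $\le\ell(H(t))$.

**Step 2: into the interior.** Let $X$ be a compactly supported vector field, supported near $\partial M$, zero or inward-pointing at each point of $\partial M$, and inward-pointing at all points of $\partial M$ in a compact neighborhood of the image of $H$; for large $n$ that neighborhood contains the image of $P$. The flow $\varphi_s$, $s\ge0$, is defined. It keeps interior points in the interior, since backwards from a boundary point the flow leaves $M$ or stands still, and it moves boundary points where $X$ points inward into the interior at once. It tends to the identity in $C^1$ on compact sets as $s\to0$. So for all sufficiently small $s>0$ the curves $\varphi_s\circ P(t)$ lie in $\operatorname{int}M$, with lengths bounded by a constant $<L$.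

**Step 3: smoothing.** The image $K'$ of $\varphi_s\circ P$ is a compact subset of $\operatorname{int}M$. On a neighborhood of $K'$, points at small distance are joined by a unique minimizing geodesic $\tau\mapsto\exp_x(\tau\exp_x^{-1}y)$ in $\operatorname{int}M$, smooth in $(x,y,\tau)$. Inscribe polygons of such geodesics in $\varphi_s\circ P(t)$, with $N$ edges, where $N$ is a large multiple of $n$. Lengths do not increase. With $N$ fixed, approximate the vertex paths uniformly by $C^\infty$ paths $v_k(t)$; the length $\sum_kd(v_k,v_{k+1})$ changes little. Parametrize each edge by $\exp_{v_k(t)}(\rho\exp^{-1}_{v_k(t)}v_{k+1}(t))$ with a smooth monotone $\rho$ that is constant near both ends of the parameter interval. The result is a $C^\infty$ map $S^1\times[0,1]\to\operatorname{int}M$ whose curves have lengths bounded by a constant $<L$. Perturbations that are $C^1$-small preserve this.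

**Step 4: part (1).** Apply this to the constant homotopy $H(t)=\beta$, with constant vertices. Each step is a homotopy through $\Lambda_L(M)$: from $\beta$ to $P$ by Step 1; from $P$ to $\varphi_s\circ P$ by the flow; inscribing as in Step 1; reparametrizing; and finally perturbing the smooth map $S^1\to\operatorname{int}M$ to a generic immersion, which is possible by a $C^1$-small perturbation because generic immersions are dense.

**Step 5: part (2), a smooth homotopy with the given ends.** Let $\alpha_0\sim_L\alpha_1$ be generic. Choose $X$ in Step 2 to vanish near the images of $\alpha_0$ and $\alpha_1$, which lie in $\operatorname{int}M$, and $n$ so large that $P(0),P(1)$ stay where $X=0$ and consist of ordinary geodesics of $\operatorname{int}M$. Smooth the vertex paths in Step 3 with fixed endpoints. Then $\varphi_s\circ P(0)=P(0)$, and since $n$ divides $N$, the inscribed $N$-gon of $P(0)$ is $P(0)$ itself. So the smooth homotopy of Step 3 begins at $P(0)\circ\hat\rho$, where $\hat\rho$ is a smooth weakly monotone degree-one map, constant near each parameter $k/N$.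

Join $\alpha_0$ to $P(0)\circ\hat\rho$ smoothly in two stages. First use $\alpha_0\circ((1-s)\mathrm{id}+s\hat\rho)$, of constant length. Then use $\theta\mapsto I_s(\hat\rho(\theta))$, where
$$I_s(\theta)=\exp_{\alpha_0(\theta)}\bigl(s\exp_{\alpha_0(\theta)}^{-1}P(0)(\theta)\bigr).$$
This is smooth because $\alpha_0\circ\hat\rho$ and $P(0)\circ\hat\rho$ are smooth. For $n$ large its lengths are $<L$, because on each edge $P(0)$ is $C^1$-close to $\alpha_0$. Treat $\alpha_1$ in the same way. Concatenating with flat time-reparametrizations gives a $C^\infty$ homotopy $A(\theta,t)=\alpha_t(\theta)$ in $\operatorname{int}M$, constant in $t$ near $t=0,1$, with lengths bounded by a constant $<L$.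

**Step 6: part (2), general position.** Near $t=0,1$ the family is constant and generic. Perturb $A$, $C^\infty$-small and fixed there, so that it is transverse to the following conditions, by the multijet transversality theorem. The source is the surface $S^1\times[0,1]$, so $j$ source points have $2j$ parameters, and equality of their times is $j-1$ conditions.

* One point, 2 parameters. The condition $A_\theta=0$ is 2 conditions: it holds at isolated points, where by transversality $A_{\theta\theta},A_{\theta t}$ are independent. Dependence of $A_{\theta\theta},A_{\theta\theta\theta}$ would be a third condition and does not occur.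
* Two points at one time, 4 parameters. Equality of times and of images is 3 conditions: the double points form a curve. Dependent velocities are a fourth condition: isolated tangencies. Contact of higher order, or $A_\theta=0$ at one of the points, makes 5 conditions and does not occur.
* Three points at one time, 6 parameters. A triple point is $2+4=6$ conditions: isolated. Two dependent velocities, in particular a third branch through a tangency, make 7 conditions and do not occur.
* Four points at one time, 8 parameters. A quadruple point is $3+6=9$ conditions and does not occur.
* Two events at the same time are one condition too many and do not occur.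

It remains to read off the descriptions in Lemma 1.

*Cusp.* Put it at $(\theta,t)=(0,0)$. The independence conditions above do not depend on coordinates. By the Morse lemma with parameter $t$, after $t$-dependent changes of $\theta$ and of the chart, the first coordinate of $A$, taken along $A_{\theta\theta}$, is $\theta^2$. Write the second as $k(\theta^2,t)+\theta h(\theta^2,t)$ and subtract $k(x,t)$ by a further change of the chart, where $x$ is the first coordinate. Now $A=(\theta^2,\ \theta h(\theta^2,t))$ with $h(0,0)=0$; writing $h=h(u,t)$, we have $h_u(0,0)\ne0$ because $A_{\theta\theta},A_{\theta\theta\theta}$ are independent, and $h_t(0,0)\ne0$ because $A_{\theta\theta},A_{\theta t}$ are. A nearby double point has parameters $\pm\theta\neq0$ with $h(\theta^2,t)=0$, that is, $\theta^2=U(t)$ with $U(0)=0$, $U'(0)\ne0$. So on one side of $t=0$ there is exactly one crossing, with velocities $(\pm2\theta,2\theta^2h_u)$ and hence transverse, and the kink is the arc $[-\sqrt U,\sqrt U]$. On the other side there is none. For $t\ne0$ the curve is immersed here, since $A_\theta=(2\theta,h+2\theta^2h_u)$ vanishes only if $\theta=0$ and $h(0,t)=0$. No other branch is near.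

*Tangency.* In $t$-dependent coordinates let the branch near $\tau_1$ be $\{y=0\}$ and the branch near $\tau_2$ the graph $y=\psi(x,t)$. At the tangency $\psi=\psi_x=0$; $\psi_{xx}\ne0$ because the contact is simple; and $\psi_t\ne0$, since transversality says that the derivative of $(x_1,x_2,t)\mapsto(x_1-x_2,\,-\psi(x_2,t))$ has rank $2$. By the Morse lemma with parameter, $\psi=k(t)\pm\tilde x^2$ with $k'(t_0)\ne0$. So two zeros are born or die at $t_0$, and $\psi_x$ has opposite signs at them. With it the orientation of the velocity pair changes, as the directions of travel along the two branches are fixed.

*Triple point.* Transversality to the triple-point condition says that $v_i\theta_i+w_i\sigma=q$ for $i=1,2,3$ has only the solution $\theta_i=0$, $\sigma=0$, $q=0$. For $\sigma=0$ this is automatic, since the $v_i$ are pairwise independent. For $\sigma=1$ a solution exists iff some $q$ satisfies $\det(v_i,q)=\det(v_i,w_i)$ for all $i$. Because of the relation $d_{23}v_1+d_{31}v_2+d_{12}v_3=0$, this holds iff the left side of (1) is $0$. So transversality is (1).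

*Finiteness.* Cusps are isolated in a compact set, so finite in number. Where $A_\theta\ne0$ the curves are locally injective, so tangencies and triple points could accumulate only at a cusp or at a configuration of the same kind. The latter are isolated, and near a cusp the normal form shows only the one transverse crossing. So there are finitely many events. Between them all double points are transverse, and the implicit function theorem shows that the crossings and their preimages move continuously. $\square$

## 12. Non-orientable surfaces

**Proof of Theorem 3(b).** Let $M$ be non-orientable and suppose $m\gamma$ is $L$-contractible. If $m$ is odd, then $\gamma$ is orientation-preserving, because $m\gamma$ is null-homotopic and an odd multiple of an orientation-reversing curve is orientation-reversing. If $\gamma$ is orientation-preserving, it lifts to a closed curve $\hat\gamma$ in the orientation double cover with the lifted metric. The contraction of $m\gamma$ lifts to a contraction of $m\hat\gamma$ with the same lengths. By Theorem 1, $\hat\gamma$ is $L$-contractible, and projecting the homotopy to $M$ shows that $\gamma$ is $L$-contractible.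

If $\gamma$ is orientation-reversing, it is not null-homotopic, so the conclusion is false for every $L$. For even $m$ the hypothesis can hold: let $\gamma$ be a projective line in $\mathbb{RP}^2$. Then $m\gamma$ is null-homotopic, and the curves of a smooth contraction have bounded length, so $m\gamma$ is $L$-contractible for large $L$. $\square$
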